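# Independent sets of every size in graphs of bounded degree

## The coefficientwise theorem and its cases of equality

All graphs are finite and simple. An independent set of a graph $H$ is a set of vertices no two of which are adjacent. Let $i_k(H)$ be the number of independent sets of size $k$, and let
$$P(H)=P(\lambda,H)=\sum_{k\ge 0} i_k(H)\lambda^k$$
be the independence polynomial. For two power series in $\lambda$ with real coefficients, write $f\preceq g$ if every coefficient of $g-f$ is nonnegative. Write $t\cdot G$ for a disjoint union of $t$ copies of $G$, and $\cup$ for disjoint union. Fix an integer $d\ge 1$ and put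
$$u=1+\lambda=P(K_1),\qquad K=P(K_{d,d})=2u^d-1 .$$
(An independent set of $K_{d,d}$ lies inside one of the two sides; each side contributes $u^d$, and the empty set has been counted twice.)

**Theorem 1.** Let $n\ge 0$ be an integer, and let $H$ be a graph with maximum degree at most $d$, with $M$ vertices and at least $d^2n$ edges. Then $M\ge 2dn$ and
$$P(H)\preceq u^{M-2dn}K^n. \tag{1}$$
That is, $i_k(H)\le i_k\big(n\cdot K_{d,d}\cup (M-2dn)\cdot K_1\big)$ for every $k\ge0$.

**Corollary 2.** Every $d$-regular graph $H$ on $2dn$ vertices satisfies $P(H)\preceq K^n$. If $G$ is a $d$-regular graph on $N$ vertices with $N$ even, in particular if $G$ is a $d$-regular bipartite graph on $N$ vertices, then for every $k\ge 0$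
$$i_k(d\cdot G)\le i_k\big(\tfrac N2\cdot K_{d,d}\big).$$

**Theorem 3 (equality).** Let $d\ge 2$, $n\ge 1$, and let $H$ be as in Theorem 1. If equality holds in $i_k(H)\le i_k(n\cdot K_{d,d}\cup(M-2dn)\cdot K_1)$ for some $k$ with $4\le k\le M-dn$, then $H\cong n\cdot K_{d,d}\cup (M-2dn)\cdot K_1$. Hence, for $G$ bipartite and $d$-regular on $N$ vertices with $d\ge2$, the inequality of Corollary 2 is strict for every $4\le k\le dN/2$ unless $G$ is a disjoint union of copies of $K_{d,d}$. For $k\le 3$ and for $k>dN/2$ it is always an equality.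

The statement for bipartite $G$ in Corollary 2 is a conjecture whose source is Yufei Zhao, "The Number of Independent Sets in a Regular Graph", arXiv:0909.3354 (2009). So the conjecture is true.

Corollary 2 follows from Theorem 1 at once. A $d$-regular graph on $2dn$ vertices has $\frac12\cdot d\cdot 2dn=d^2n$ edges, so (1) with $M=2dn$ gives $P(H)\preceq K^n$. If $G$ is $d$-regular on $N$ vertices with $N$ even, then $d\cdot G$ is $d$-regular on $dN=2d\cdot\frac N2$ vertices, so take $n=N/2$. A $d$-regular bipartite graph has sides of equal size, because each side is incident with all the edges and each of its vertices with $d$ of them; so its $N$ is even.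

## Polynomial values versus coefficients

The background is the following known result, which we quote and do not use. For every $N$-vertex $d$-regular graph $G$ and every real $\lambda\ge0$, one has $P(\lambda,G)\le P(\lambda,K_{d,d})^{N/2d}$. Since $P(\lambda,t\cdot G)=P(\lambda,G)^t$, for even $N$ this is equivalent to
$$P(\lambda,d\cdot G)\le P\big(\lambda,\tfrac N2\cdot K_{d,d}\big)\qquad(\lambda\ge0).$$
The $d$ copies are there because $N/2d$ need not be an integer: after taking $d$ copies, both sides are independence polynomials of graphs on $dN$ vertices, and it makes sense to compare coefficients.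

An inequality between values for all $\lambda\ge0$ does not give an inequality between coefficients. For example $\lambda\le1+\lambda^2$ for all $\lambda\ge 0$, but $\lambda\not\preceq1+\lambda^2$. So Corollary 2 asks for more than the known bound.

Here is a full instance. Let $d=2$ and $G=C_6$, so $K_{2,2}=C_4$ and we compare $2\cdot C_6$ with $3\cdot C_4$, both on $12$ vertices. By hand, $P(C_6)=1+6\lambda+9\lambda^2+2\lambda^3$ and $P(C_4)=1+4\lambda+2\lambda^2$. Hence
$$P(C_6)^2=1+12\lambda+54\lambda^2+112\lambda^3+105\lambda^4+36\lambda^5+4\lambda^6,$$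
$$P(C_4)^3=1+12\lambda+54\lambda^2+112\lambda^3+108\lambda^4+48\lambda^5+8\lambda^6 .$$
The coefficients agree up to $k=3$ and the inequality is strict for $4\le k\le 6=dN/2$, as Theorem 3 says.

Bipartiteness plays no role in Theorem 1. With $d=2$, $n=2$ and $H=C_3\cup C_5$ we get $P(H)=(1+3\lambda)(1+5\lambda+5\lambda^2)=1+8\lambda+20\lambda^2+15\lambda^3$, to be compared with $P(C_4)^2=1+8\lambda+20\lambda^2+16\lambda^3+4\lambda^4$; the triangle costs one independent triple. Regularity plays no role either. The path $P_5$ on five vertices has $4=d^2\cdot1$ edges and maximum degree $2$, and Theorem 1 compares it with $C_4\cup K_1$: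
$$P(P_5)=1+5\lambda+6\lambda^2+\lambda^3\ \preceq\ uK=1+5\lambda+6\lambda^2+2\lambda^3 .$$

When $d=1$ the theorem is easy. A graph of maximum degree at most $1$ is a matching with isolated vertices; deleting edges until exactly $n$ are left does not decrease any $i_k$, and then $P=u^{M-2n}(1+2\lambda)^n=u^{M-2n}K^n$.

## Independent sets of size at most three

Before any machinery, let us settle the sizes $k\le3$ by counting. The case $k=3$ will be needed again in the proof of Theorem 3.

**Lemma 4.** Let $H$ have maximum degree at most $d$, $M$ vertices, $m\ge d^2n$ edges and $t$ triangles, with $n\ge1$. Then (1) holds in degrees $0,1,2,3$. If $d\ge2$ and equality holds in degree $3$, then $m=d^2n$, $t=0$ and all degrees of $H$ lie in $\{0,d\}$.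

**Proof.** We have $i_0=1$, $i_1=M$, $i_2=\binom M2-m$. For triples, apply inclusion–exclusion over the edges contained in a triple: an edge lies in $M-2$ triples, two edges lie in a common triple exactly when they share a vertex, and three edges when they form a triangle. With $d_v$ the degree of $v$,
$$i_3(H)=\binom M3-m(M-2)+\sum_v\binom{d_v}2-t. \tag{2}$$
Since $\binom{d_v}2\le\frac{d-1}2d_v$, with equality exactly when $d_v\in\{0,d\}$, the sum is at most $(d-1)m$, so
$$i_3(H)\le\binom M3-m(M-1-d)-t .$$
The comparison graph $n\cdot K_{d,d}\cup(M-2dn)\cdot K_1$ also has $M$ vertices. It has $d^2n$ edges, no triangle and all degrees in $\{0,d\}$, so its numbers are $1$, $M$, $\binom M2-d^2n$ and $\binom M3-d^2n(M-1-d)$. Finally $2d^2n\le 2m\le dM$ gives $M\ge 2dn\ge2d\ge d+1$, so $M-1-d\ge0$ and the inequalities follow from $m\ge d^2n$. If $d\ge2$, then $M-1-d\ge 2d-1-d\ge1$, and equality in degree $3$ forces $m=d^2n$, $t=0$ and $d_v\in\{0,d\}$ for all $v$. $\square$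

By (2), $i_3$ of a triangle-free $d$-regular graph depends only on $d$ and the number of vertices, and the same is clear for $i_0,i_1,i_2$. This is why $k\le3$ always gives equality for bipartite $G$.

## Deleting a closed neighbourhood

We need three facts about $\preceq$. It is preserved under multiplication by polynomials with nonnegative coefficients. If $f(0)=g(0)$ and $f'\preceq g'$, then $f\preceq g$. And if $x,y,z\ge0$ are integers with $y=(1-t)x+tz$, $0\le t\le1$, then
$$u^y\preceq(1-t)u^x+t\,u^z , \tag{3}$$
because the coefficient of $\lambda^k$ in $u^x$ is $\binom xk$, and $x\mapsto\binom xk$ is convex on the nonnegative integers: its differences $\binom{x+1}k-\binom xk=\binom x{k-1}$ are nondecreasing.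

Write $N(v)$ for the set of neighbours of $v$ and $N[v]=N(v)\cup\{v\}$. The engine of the proof is
$$P(H)'=\sum_{v}P(H-N[v]). \tag{4}$$
Indeed, count pairs $(v,I)$ with $I$ independent, $|I|=k$ and $v\in I$. Counting by $I$ gives $k\,i_k(H)$, the coefficient of $\lambda^{k-1}$ on the left. Counting by $v$ gives $\sum_vi_{k-1}(H-N[v])$, since $I\setminus\{v\}$ may be any independent $(k-1)$-set of $H-N[v]$.

Write $H_v=H-N[v]$. It has $M-1-d_v$ vertices. Every edge that meets $N[v]$ meets $N(v)$, because an edge at $v$ has its other end in $N(v)$. So at most $\sum_{w\in N(v)}d_w\le d\,d_v$ edges are lost: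
$$|V(H_v)|=M-1-d_v,\qquad e(H_v)\ge e(H)-d\,d_v . \tag{5}$$

Let us try to prove Theorem 1 by induction on $n$ with (4). When $H$ is $d$-regular on $2dn$ vertices this closes perfectly. Each $H_v$ has $2dn-1-d$ vertices and at least $d^2n-d^2=d^2(n-1)$ edges, so Theorem 1 for $n-1$ gives $P(H_v)\preceq u^{d-1}K^{n-1}$. Then $P(H)'\preceq 2dn\,u^{d-1}K^{n-1}=(K^n)'$, and we integrate.

But the induction hypothesis has been applied to $H_v$, which is not regular. So Theorem 1 is needed for irregular graphs, and there the argument breaks. Take $d=2$, $n=1$, $H=P_5$. For the three inner vertices, $H_v$ has $2$ vertices and we may use $P(H_v)\preceq u^2$. For an end $v$ of the path, $H_v$ has $3$ vertices and at least $4-2=2$ edges. Theorem 1 recognizes only numbers of edges that are multiples of $d^2=4$; rounding $2$ down to $0$, it gives $P(H_v)\preceq u^3$. Altogether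
$$P(P_5)'\preceq 3u^2+2u^3=5+12\lambda+9\lambda^2+2\lambda^3,\qquad\text{while}\qquad (uK)'=5+12\lambda+6\lambda^2 .$$
The bound is too weak already at $\lambda^2$. A vertex with $0<d_v<d$ produces an edge count strictly between two multiples of $d^2$, and rounding loses too much. We need a bound for these intermediate counts.

## A parameter that drops by exactly one

Suppose $H$ has at least $dj$ edges, with $j$ any integer. By (5), $H_v$ has at least $d(j-d_v)$ edges, so $j$ becomes $j-d_v$, while the number of vertices drops by $d_v+1$. Hence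
$$c=(\text{number of vertices})-j$$
drops by exactly $1$, whatever $d_v$ is. So we index graphs by $(c,j)$: $c+j$ vertices, at least $dj$ edges, maximum degree at most $d$. Deleting $N[v]$ leads from $(c,j)$ to $(c-1,j-d_v)$, and we can induct on $c$. Theorem 1 is the case $j=dn$, $c=M-dn$.

We look for polynomials $B_c(j)$ with $P(H)\preceq B_c(j)$ for all graphs $H$ of type $(c,j)$. If $H$ has exactly $dj$ edges, then $\sum_vd_v=2dj$ and $M=c+j$, so
$$\sum_v\frac{d_v}d=2j,\qquad\sum_v\Big(1-\frac{d_v}d\Big)=c-j. \tag{6}$$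
By induction $P(H)'\preceq\sum_vB_{c-1}(j-d_v)$. The degrees are unknown apart from their sum. If $B_{c-1}$ is convex in $j$, we can bound each term by the chord over $[j-d,j]$, that is, replace $d_v$ by a mixture of $0$ and $d$, and (6) gives
$$P(H)'\preceq(c-j)B_{c-1}(j)+2j\,B_{c-1}(j-d).$$
So we want, besides the right values $B_c(dn)=u^{c-dn}K^n$:

1. convexity of each coefficient of $B_c(j)$ in $j$;
2. the recursion $B_c(j)'\succeq(c-j)B_{c-1}(j)+2jB_{c-1}(j-d)$;
3. a harmless extension to negative $j$, since $j-d_v$ can be negative.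

At multiples of $d$ the recursion holds with equality for the desired values: for $i\ge 1$, since $K'=2du^{d-1}$,
$$(u^{c-di}K^i)'=(c-di)\,u^{c-1-di}K^i+2di\,u^{(c-1)-d(i-1)}K^{i-1}.$$
Between multiples of $d$ we interpolate linearly. One delicate place remains: if $d\nmid c$, there is a last, shorter interval from the largest multiple of $d$ below $c$ up to $c$ (note that $j\le c$ always, by (6)), and the value at $j=c$ has to be chosen. The first idea is to continue the last linear piece. This fails. Let $d=2$, $c=3$. The values at $0$ and $2$ are $u^3$ and $uK=2u^3-u$, so the continued line has at $j=3$ the value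
$$\tfrac32(2u^3-u)-\tfrac12u^3=\tfrac52u^3-\tfrac32u=1+6\lambda+\tfrac{15}2\lambda^2+\tfrac52\lambda^3 .$$
But $C_6$ has type $(3,3)$ and has $9>\frac{15}2$ independent pairs. The way out is to let the recursion dictate the value. For $j=c$, (6) forces all degrees to equal $d$, and all that is needed is $B_c(c)'\succeq2c\,B_{c-1}(c-d)$. We define $B_c(c)$ by equality here. The price is that we must show that this value fits both with convexity and with the recursion on the last interval; that is Lemma 5 below.

## The comparison polynomials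

Put $Q=u^d$ and $e=u^d-1$. Then
$$K=Q+e=1+2e,\qquad Q-e=1,\qquad uQ'=ue'=dQ,\qquad uK'=2dQ. \tag{7}$$

**Definition.** For real $j$ in the indicated ranges, $B_c(j)$ is the following polynomial in $\lambda$.

* $B_0(0)=1$.
* For $1\le c\le d$ and $-c\le j\le c$: $\ B_c(j)=u^c+\frac jc(u^c-1)$.
* For $c\ge d+1$ write $c=dn+r$ with $n\ge1$ and $1\le r\le d$, and let
$$R_c=1+\int_0^\lambda 2c\,u^{r-1}K^{n-1}\Big(Q+\frac rd\,e\Big)d\lambda . \tag{8}$$
Put $B_c(di)=u^{c-di}K^i$ for $0\le i\le n$ and $B_c(c)=R_c$, and let $B_c$ be linear in $j$ between consecutive nodes $0,d,\dots,dn,c$. For $-d\le j\le0$ put $B_c(j)=u^c+\frac jd(u^c-u^{c-d})$.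

As an example, let $d=2$. Then $B_2(j)=u^2+\frac j2(u^2-1)$, so $B_2$ takes the values $1,\ \frac{1+u^2}2,\ u^2,\ \frac{3u^2-1}2,\ 2u^2-1=K$ at $j=-2,-1,0,1,2$. For $c=3=2\cdot1+1$ we have $R_3'=6(Q+\frac12e)=9u^2-3$, so $R_3=3u^3-3u+1=1+6\lambda+9\lambda^2+3\lambda^3$, which does lie above $P(C_6)$. The path $P_5$ has type $(3,2)$, and its end vertices lead to type $(2,1)$. The new bound for $P(P_5)'$ is $3u^2+2\cdot\frac{3u^2-1}2=6u^2-1=(uK)'$. The computation that failed now closes exactly.

We record some consequences of the definition. All $B_c(j)$ have constant term $1$. If $r=d$, the integrand in (8) is $2d(n+1)u^{d-1}K^{n-1}(Q+e)=2d(n+1)u^{d-1}K^n=(K^{n+1})'$, so $R_{d(n+1)}=K^{n+1}$. Also $B_d(-d)=1$, $B_d(0)=Q$, $B_d(d)=Q+e=K$. Therefore, in all cases,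
$$B_c(dn')=u^{c-dn'}K^{n'}\quad\text{for integers } n'\ge0 \text{ with } dn'\le c. \tag{9}$$
For $c=dn+r\ge d+1$ as in the definition, interpolation between $u^{c-di-d}K^iQ$ and $u^{c-di-d}K^iK$, with $(1-\theta)Q+\theta K=Q+\theta e$, gives
$$B_c(di+s)=u^{c-di-d}K^i\Big(Q+\frac sd e\Big)\qquad(0\le i\le n-1,\ 0\le s\le d). \tag{10}$$
The same $c$, with the same $n$, also gives for $c-1$
$$B_{c-1}(di+s)=u^{c-1-di-d}K^i\Big(Q+\frac sd e\Big)\qquad(0\le i\le n-1,\ 0\le s\le d), \tag{11}$$
$$B_{c-1}(s-d)=u^{c-1-d}\Big(1+\frac sd e\Big)\qquad(0\le s\le d). \tag{12}$$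
For (11), $B_{c-1}$ is linear on each interval $[di,d(i+1)]$ with $i\le n-1$, and by (9) it has the right values at the ends. If $r\ge2$ this is the definition. If $r=1$, then $c-1=dn$: for $n\ge2$ the last node of $B_{c-1}$ is $dn$ itself, with value $R_{dn}=K^n$, and for $n=1$ we are dealing with the linear function $B_d$. For (12), put $\theta=s/d$; then $B_{c-1}(s-d)=u^{c-1-d}\big(Q-(1-\theta)(Q-1)\big)$, and $Q-(1-\theta)e=1+\theta e$. If $c-1=d$ the same computation applies, since $u^{c-1-d}=1$.

Finally, for integers $j\le0$ in the domain of $B_c$,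
$$u^{c+j}\preceq B_c(j). \tag{13}$$
On $j\le 0$, $B_c$ is the chord from $u^{c-d}$ at $-d$ (or, if $1\le c\le d$, from $u^0$ at $-c$) to $u^c$ at $0$; so (13) is (3).

## Placing the last node

The next lemma says that $R_c$ lies above the continued line, but not too far above.

**Lemma 5.** Let $c=dn+r$ with $n\ge1$, $1\le r\le d$, and $\theta=r/d$. Then
$$u^rK^{n-1}(K+\theta e)\ \preceq\ R_c\ \preceq\ u^rK^{n-1}(K+2\theta e),$$
and in the left inequality the difference has strictly positive coefficients in all degrees $2,\dots,c$.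

**Proof.** All three polynomials equal $1$ at $\lambda=0$, so we compare derivatives. We compute with power series, in which $K$ (constant term $1$) is invertible; this covers the factor $K^{n-2}$ for $n=1$. Put $F_t=u^rK^n+t\theta u^rK^{n-1}e$ for $t=1,2$. By (7),
$$(u^rK^n)'=u^{r-1}K^{n-2}\,(rK^2+2dnQK),$$
$$(u^rK^{n-1}e)'=u^{r-1}K^{n-2}\,\big(rKe+2d(n-1)Qe+dQK\big).$$
Since $d\theta=r$,
$$F_t'=u^{r-1}K^{n-2}\big\{rK^2+2dnQK+t\big(\theta rKe+2r(n-1)Qe+rKQ\big)\big\}.$$
Expanding $2(dn+r)K(Q+\theta e)$,
$$R_c'=u^{r-1}K^{n-2}\{2dnKQ+2rKQ+2rnKe+2r\theta Ke\}.$$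

**Right inequality.** In $F_2'-R_c'$ the braces differ by $r[K^2+4(n-1)Qe-2nKe]$. Substituting $K=Q+e$, the bracket is $Q^2+(2n-2)Qe+(1-2n)e^2=(Q-e)^2+2ne(Q-e)=1+2ne=K+2(n-1)e$. So
$$F_2'-R_c'=ru^{r-1}\big[K^{n-1}+2(n-1)eK^{n-2}\big]\succeq0,$$
where for $n=1$ the second term is $0$.

**Left inequality.** In $R_c'-F_1'$ the braces differ by $r[KQ-K^2+2nKe-2(n-1)Qe+\theta Ke]$. Since $KQ-K^2=-Ke=-Qe-e^2$, the bracket equals $Qe+(2n-1)e^2+\theta Ke=(1+\theta)Ke+2(n-1)e^2$. So
$$R_c'-F_1'=ru^{r-1}\big[(1+\theta)eK^{n-1}+2(n-1)e^2K^{n-2}\big]\succeq0 .$$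
The polynomial $u^{r-1}eK^{n-1}$ has positive coefficients exactly in degrees $1,\dots,(r-1)+d+d(n-1)=c-1$. Integrating gives positive coefficients in degrees $2,\dots,c$. $\square$

For $d=2$, $c=3$ the lemma reads $1+6\lambda+\frac{15}2\lambda^2+\frac52\lambda^3\preceq1+6\lambda+9\lambda^2+3\lambda^3\preceq1+7\lambda+9\lambda^2+3\lambda^3$.

## Convexity in $j$

This lemma justifies replacing the degrees $d_v$ by a mixture of $0$ and $d$. Its strict part is for Theorem 3.

**Lemma 6.** Let $c\ge d$. Each coefficient of $B_c(j)$ is a convex function of $j\in[-d,c]$. If $c\ge d+1$, then at each multiple $di$ of $d$ with $d\le di<c$ the slope of $B_c$ increases by a polynomial with positive coefficients in all degrees $2,\dots,c$.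

**Proof.** $B_d$ is linear. Let $c=dn+r\ge d+1$. The slope on $[-d,0]$ is $\frac1d(u^c-u^{c-d})=\frac1du^{c-d}e$, and on $[di,d(i+1)]$, $0\le i\le n-1$, it is $\frac1du^{c-di-d}K^ie$ by (10). So the slope does not change at $0$. At $di$ with $1\le i\le n-1$ it increases by
$$\tfrac1d\big(u^{c-di-d}K^ie-u^{c-di}K^{i-1}e\big)=\tfrac1du^{c-di-d}K^{i-1}e(K-Q)=\tfrac1du^{c-di-d}K^{i-1}e^2 .$$
Since $e^2$ has positive coefficients exactly in degrees $2,\dots,2d$, this has positive coefficients exactly in degrees $2,\dots,(c-di-d)+d(i-1)+2d=c$. At $dn$ the increase is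
$$\tfrac1r\big(R_c-u^rK^n\big)-\tfrac1du^rK^{n-1}e=\tfrac1r\Big(R_c-u^rK^{n-1}\big(K+\tfrac rde\big)\Big),$$
and Lemma 5 applies. The multiples $di$ with $d\le di<c$ are those with $1\le i\le n$, so all are covered. $\square$

## The recursion in $c$

**Lemma 7.** Let $c\ge d+1$.

1. $R_c'=2c\,B_{c-1}(c-d)$.
2. For integers $1\le j\le c-1$: $\ B_c(j)'\succeq(c-j)B_{c-1}(j)+2j\,B_{c-1}(j-d)$. If $1\le j<d$, the left side minus the right side has positive coefficients in all degrees $1,\dots,c-1$.

**Proof.** Write $c=dn+r_0$ with $n\ge1$, $1\le r_0\le d$.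

**Step 1: the last node.** Since $c-d=d(n-1)+r_0$, (11) gives $B_{c-1}(c-d)=u^{r_0-1}K^{n-1}(Q+\frac{r_0}de)$; compare (8).

**Step 2: full intervals, $1\le j\le dn$.** Write $j=di+d\theta$ with $0\le i\le n-1$ and $0<\theta\le1$, and put $s=c-di-d\ge r_0\ge1$. Then $c-j=s+d-d\theta$, and $B_c(j)=u^sK^i(Q+\theta e)$ by (10).

Let first $i\ge1$. We factor out $u^{s-1}K^{i-1}$. By (7), $B_c(j)'$ gives
$$sK(Q+\theta e)+2diQ(Q+\theta e)+(1+\theta)dQK .$$
By (11), $B_{c-1}(j)=u^{s-1}K^i(Q+\theta e)$, so $(c-j)B_{c-1}(j)$ gives $(s+d-d\theta)K(Q+\theta e)$. Also by (11), with $j-d=d(i-1)+d\theta$, $B_{c-1}(j-d)=u^{s-1+d}K^{i-1}(Q+\theta e)$, so $2jB_{c-1}(j-d)$ gives $2d(i+\theta)Q(Q+\theta e)$. The difference is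
$$d\big\{K\big[(1+\theta)Q-(1-\theta)(Q+\theta e)\big]-2\theta Q(Q+\theta e)\big\}
=d\big\{(Q+e)\big[2\theta Q-\theta(1-\theta)e\big]-2\theta Q^2-2\theta^2Qe\big\}.$$
In the braces, $Q^2$ cancels, $Qe$ has coefficient $2\theta-\theta(1-\theta)-2\theta^2=\theta(1-\theta)$, and $e^2$ has coefficient $-\theta(1-\theta)$. So the difference is $d\theta(1-\theta)e(Q-e)=d\theta(1-\theta)e\succeq0$.

Let now $i=0$, so $j=d\theta$, $s=c-d$. We factor out $u^{s-1}$. Then $B_c(j)'$ gives $s(Q+\theta e)+(1+\theta)dQ$, and $(c-j)B_{c-1}(j)$ gives $(s+d-d\theta)(Q+\theta e)$. By (12), $2jB_{c-1}(j-d)$ gives $2d\theta(1+\theta e)$. The difference is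
$$d\{(1+\theta)Q-(1-\theta)(Q+\theta e)-2\theta(1+\theta e)\}=d\{2\theta(Q-1)-\theta(1-\theta)e-2\theta^2e\}=d\theta(1-\theta)e .$$
So the full difference is $d\theta(1-\theta)u^{c-d-1}e$. If $1\le j<d$, then $i=0$ and $0<\theta<1$, and this has positive coefficients in degrees $1,\dots,c-1$.

**Step 3: the last interval, $dn<j<c$.** Then $r_0\ge2$ and $j=dn+r$ with $1\le r\le r_0-1$. Put $W=u^{r_0-1}K^{n-1}$. We have $(u^{r_0}K^n)'=W(r_0K+2dnQ)$ and $R_c'=2(dn+r_0)W(Q+\frac{r_0}de)$. Since $B_c$ is linear on $[dn,c]$,
$$B_c(j)'=\Big(1-\frac r{r_0}\Big)(u^{r_0}K^n)'+\frac r{r_0}R_c'=W\Big\{(r_0-r)K+2(dn+r)Q+\frac{2r}d(dn+r_0)e\Big\};$$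
the coefficient of $Q$ is $2dn(1-\frac r{r_0})+\frac{2r}{r_0}(dn+r_0)=2dn+2r$. By (11) with $j-d=d(n-1)+r$, $2jB_{c-1}(j-d)=2(dn+r)W(Q+\frac rde)$. Subtracting,
$$B_c(j)'-2jB_{c-1}(j-d)=(r_0-r)\,W\Big(K+\frac{2r}de\Big).$$
Since $c-j=r_0-r$, it remains to see that $B_{c-1}(j)\preceq W(K+\frac{2r}de)$. Now $c-1=dn+(r_0-1)$ with $1\le r_0-1\le d$, and $j$ lies in the last interval $[dn,c-1]$ of $B_{c-1}$, so
$$B_{c-1}(j)=(1-t)WK+t\,R_{c-1},\qquad t=\frac r{r_0-1}.$$
The right half of Lemma 5 for $c-1$ gives $R_{c-1}\preceq W\big(K+\frac{2(r_0-1)}de\big)$. Multiplying by $t$ and adding $(1-t)WK$ yields $B_{c-1}(j)\preceq W(K+\frac{2r}de)$. $\square$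

So the two halves of Lemma 5 have different jobs: the lower bound for $R_c$ gives convexity, the upper bound gives the recursion on the last interval.

## The two-parameter bound

**Theorem 8.** Let $c,j\ge0$ be integers and let $H$ be a graph of maximum degree at most $d$ with $c+j$ vertices and at least $dj$ edges. Then $j\le c$ and $P(H)\preceq B_c(j)$.

**Proof.** Twice the number of edges is at most $d$ times the number of vertices, so $2dj\le d(c+j)$ and $j\le c$. For the bound we induct on $c$. If $c=0$, then $j=0$, $H$ is empty and $P(H)=1=B_0(0)$. Let $c\ge1$. If $j=0$, then $P(H)\preceq u^c=B_c(0)$, since $H$ has $c$ vertices. Let $j\ge1$.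

**Step 1: reduction to exactly $dj$ edges.** Deleting edges does not decrease any $i_k$ and keeps the maximum degree at most $d$. So assume $e(H)=dj$; then (6) holds with $M=c+j$.

**Step 2: bounding each $P(H_v)$.** Put $j_v=j-d_v$. By (5), $H_v$ has $(c-1)+j_v$ vertices and at least $dj_v$ edges. We claim
$$P(H_v)\preceq B_{c-1}(j_v). \tag{14}$$
If $j_v\ge0$, this is the induction hypothesis for $(c-1,j_v)$. If $j_v<0$, use $P(H_v)\preceq u^{c-1+j_v}$ and (13). The index is in the domain: $j_v\ge-(c-1)$ because $|V(H_v)|\ge0$, and $j_v\ge-d$ because $d_v\le d$. For $c=1$ the number of vertices of $H_v$ is $j_v\ge0$, and then $j_v\le c-1=0$ by the first assertion of the theorem, so $j_v=0$, $H_v$ is empty and (14) reads $1\preceq1$.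

**Step 3: the case $1\le c\le d$.** Here $j-d$ may lie outside the domain of $B_{c-1}$, but $B_{c-1}$ is linear, so only the sum of the degrees matters. If $c=1$, then $P(H)'=\sum_v1=1+j$, which is the derivative of $B_1(j)=u+j(u-1)$. If $c\ge2$, then $\sum_vj_v=(c+j)j-2dj=-j(2d-c-j)$, and by (4) and (14)
$$P(H)'\preceq\sum_vB_{c-1}(j_v)=(c+j)u^{c-1}-\frac{j(2d-c-j)}{c-1}\big(u^{c-1}-1\big)\preceq(c+j)u^{c-1}=B_c(j)', \tag{15}$$
because $c+j\le2c\le2d$.

**Step 4: the case $c\ge d+1$, $j\le c-1$.** We have $c-1\ge d$ and $-d\le j-d<j\le c-1$, so Lemma 6 applies to $B_{c-1}$ on $[j-d,j]$. Since $j-d_v=(1-\frac{d_v}d)j+\frac{d_v}d(j-d)$,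
$$B_{c-1}(j-d_v)\preceq\Big(1-\frac{d_v}d\Big)B_{c-1}(j)+\frac{d_v}dB_{c-1}(j-d). \tag{16}$$
Summing over $v$ and using (4), (14), (6) and Lemma 7(2),
$$P(H)'\preceq(c-j)B_{c-1}(j)+2jB_{c-1}(j-d)\preceq B_c(j)'. \tag{17}$$

**Step 5: the case $c\ge d+1$, $j=c$.** The numbers $1-\frac{d_v}d$ are nonnegative and, by (6), their sum is $0$. So all $d_v=d$, and by (4), (14) and Lemma 7(1)
$$P(H)'\preceq2c\,B_{c-1}(c-d)=R_c'=B_c(c)'. \tag{18}$$

In all cases $P(H)'\preceq B_c(j)'$, and both polynomials have constant term $1$, so $P(H)\preceq B_c(j)$. $\square$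

**Proof of Theorem 1.** From $2d^2n\le dM$ we get $M\ge2dn$. Apply Theorem 8 with $j=dn$ and $c=M-dn\ge 0$: there are $c+j=M$ vertices and at least $d^2n=dj$ edges. By (9), $B_c(dn)=u^{c-dn}K^n=u^{M-2dn}K^n$. $\square$

This proves Theorem 1, and with it Corollary 2.

## Tight graphs

For Theorem 3 we rerun the induction and watch one coefficient. Write $[\lambda^k]f$ for the coefficient of $\lambda^k$ in $f$. Let $d\ge2$ from now on.

**Definition.** Let $H$ be a graph as in Theorem 8 with parameters $(c,j)$. It is *tight at $k$* for $(c,j)$ if $i_k(H)=[\lambda^k]B_c(j)$.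

For example, $n\cdot K_{d,d}\cup\sigma\cdot K_1$ is tight at every $k$ for $(c,j)=(dn+\sigma,dn)$, by (9). For $d=2$, $C_6$ is tight for $(3,3)$ at $k=2$ but not at $k=3$, because $R_3=1+6\lambda+9\lambda^2+3\lambda^3$.

**Proposition 9.** Let $d\ge2$. If $H$ is tight at some $k$ with $3\le k\le c$ for $(c,j)$, then $d\mid j$, $e(H)=dj$, all degrees of $H$ lie in $\{0,d\}$, and $H$ is triangle-free.

**Proof.** We induct on $k$. The small values of $j$ are treated directly, for all $k$.

**Step 1: $j=0$.** Here $H$ has $c$ vertices and $i_k(H)=\binom ck$. All $k$-sets are independent, and an edge would lie in some $k$-set since $2\le k\le c$. So $H$ has no edges, and all assertions hold.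

**Step 2: $0<j<d$ is impossible.** We show that there is slack. Let $H'$ be a spanning subgraph of $H$ with exactly $dj$ edges. If $c\ge d+1$, the second inequality of (17) for $H'$ is strict in all degrees $1,\dots,c-1$, by Lemma 7(2). If $3\le c\le d$, the last inequality of (15) is strict in these degrees, because $c+j<2d$ and $j>0$. So $i_k(H)\le i_k(H')<[\lambda^k]B_c(j)$ for $2\le k\le c$, against tightness.

**Step 3: what tightness passes on when $j\ge d$.** Let $j\ge d$, so $c\ge j\ge d$. Let $H'$ be any spanning subgraph of $H$ with exactly $dj$ edges. From $i_k(H)\le i_k(H')\le[\lambda^k]B_c(j)$ we see that $H'$ is tight at $k$ too. Then $P(H')'$ and $B_c(j)'$ have the same coefficient in degree $k-1$, so every inequality in the chain (15), (17) or (18) for $H'$, and every summand in it, is an equality in degree $k-1$. Thus: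

* for every $v$, $H'-N[v]$ is tight at $k-1$ for $(c-1,j-d_v)$, where $d_v$ is the degree in $H'$ and $j-d_v\ge0$;
* if $c\ge d+1$ and $j\le c-1$, then (16) is an equality in degree $k-1$ for every $v$.

The second point has the following consequence.

(∗) *If $d\nmid j$ and $d<j\le c-1$, then every $v$ has $d_v\in\{0,d\}$ in $H'$.*

Indeed, let $di$ be the largest multiple of $d$ below $j$. Then $i\ge1$ and $j-d<di<j\le c-1$. Since $c-1\ge j\ge d+1$, Lemma 6 for $B_{c-1}$ says that at $di$ the slope increases strictly in every degree in $[2,c-1]$, in particular in degree $k-1$. So in degree $k-1$ the function $B_{c-1}$ is convex but not linear on $[j-d,j]$. A convex function that meets its chord at one interior point coincides with the chord; hence here it lies strictly below the chord at all interior points. If $0<d_v<d$, then $j-d_v$ is interior and (16) would be strict in degree $k-1$.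

**Step 4: $k=3$ and $d\mid j$, $j\ge d$.** Let $j=dn$ with $n\ge1$. Then $H$ has $M=c+dn$ vertices and at least $d^2n$ edges, and $B_c(dn)=u^{M-2dn}K^n$. So tightness at $3$ is equality in degree $3$ in (1), and Lemma 4 gives $e(H)=d^2n=dj$, no triangles, and degrees in $\{0,d\}$.

**Step 5: $k=3$ and $d\nmid j$, $j>d$, is impossible.** Here $c\ge j\ge d+1$. All degrees of $H'$ are in $\{0,d\}$, by (∗) if $j<c$ and by (6) if $j=c$. Since $j>0$, some vertex $v$ has degree $d$. The graph $H'-N[v]$ has $(c-1)+(j-d)$ vertices and at least $d(j-d)$ edges, so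
$$i_2(H'-N[v])\le g(j-d),\qquad g(x)=\binom{c-1+x}2-dx .$$
We compare $g$ with $[\lambda^2]B_{c-1}$, and first show that the two agree at all nodes $x\ge0$ of $B_{c-1}$ (for $c-1=d$ the nodes are $0$ and $d$). At a node $x=di$, (9) says that $B_{c-1}(di)$ is the independence polynomial of $i\cdot K_{d,d}\cup(c-1-di)\cdot K_1$, which has $c-1+x$ vertices and $d^2i=dx$ edges. At the last node $b=c-1=dn+r\ge d+1$, we use $[\lambda^2]R_b=\frac12[\lambda^1]R_b'$ and (8):
$$[\lambda^2]R_b=b\,[\lambda^1]\,u^{r-1}K^{n-1}\Big(Q+\frac rde\Big)=b\big((r-1)+2d(n-1)+d+r\big)=b(2b-1-d)=\binom{2b}2-db=g(b).$$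
If $b=d$, the last node is $d$, which is covered. Now $g$ is strictly convex, and $j-d>0$ is not a node, because $d\nmid j-d$ and $j-d\le c-2<c-1$. So $g(j-d)$ lies strictly below the value at $j-d$ of the linear interpolation of $g$ between the adjacent nodes, and that value is $[\lambda^2]B_{c-1}(j-d)$. Hence $i_2(H'-N[v])<[\lambda^2]B_{c-1}(j-d)$, which contradicts the tightness of $H'-N[v]$ at $k-1=2$ from Step 3.

**Step 6: $k\ge4$, $j\ge d$.** By Step 3 and since $3\le k-1\le c-1$, the induction hypothesis applies to every $H'-N[v]$ with parameters $(c-1,j-d_v)$. In particular $d\mid j-d_v$ for every $v$.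

Suppose $d\nmid j$. Then $d\nmid d_v$, so $0<d_v<d$ for all $v$. By (6), $j\ne c$, so $d<j\le c-1$, and (∗) gives a contradiction.

So $d\mid j$, hence $d\mid d_v$ and $d_v\in\{0,d\}$ for all $v$. Let $d_v=d$. By the induction hypothesis $H'-N[v]$ has exactly $d(j-d)$ edges, so exactly $d^2$ edges of $H'$ meet $N(v)$. The vertices of $N(v)$ have positive degree, hence degree $d$, so the number of edges meeting $N(v)$ is also $d^2$ minus the number of edges inside $N(v)$. Therefore $N(v)$ spans no edge. As every vertex of a triangle has degree $d$, $H'$ is triangle-free.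

It remains to show $H=H'$. Suppose $f=xy\in E(H)\setminus E(H')$. Since $H$ has maximum degree at most $d$, the $H'$-degrees of $x$ and $y$ are less than $d$, hence $0$. Take any edge $h\in E(H')$; one exists since $j>0$. Then $H'+f-h$ is a spanning subgraph of $H$ with exactly $dj$ edges, and in it $x$ has degree $1\notin\{0,d\}$, as $d\ge2$. This contradicts what we have proved for an arbitrary choice of $H'$. So $H=H'$, and all assertions hold for $H$. $\square$

## Recognizing disjoint copies of $K_{d,d}$

**Proof of Theorem 3.** Let $c=M-dn$, and let equality hold at $k$ with $4\le k\le c$. Then $H$ is tight at $k$ for $(c,dn)$.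

**Step 1: splitting off isolated vertices.** By Proposition 9, $H$ is triangle-free, has exactly $d^2n$ edges and degrees in $\{0,d\}$. So exactly $2d^2n/d=2dn$ vertices have degree $d$, and $H=H_0\cup\sigma\cdot K_1$ with $\sigma=M-2dn$ and $H_0$ a triangle-free $d$-regular graph on $2dn$ vertices.

**Step 2: $n=1$.** Then $H_0$ is triangle-free with $2d$ vertices and $d^2$ edges, and $H_0=K_{d,d}$ by the equality case of Mantel's theorem. Here is the direct argument. Pick a vertex $v$; its neighbourhood $N(v)$ is an independent set of size $d$. Each of its vertices has $d$ neighbours, all among the $d$ vertices outside $N(v)$. So all edges between $N(v)$ and its complement are present, and these are already $d^2$ edges.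

**Step 3: $n\ge2$, removing the isolated vertices from the equality.** By Theorem 1, $\Delta=K^n-P(H_0)\succeq0$, and $u^\sigma\Delta=u^\sigma K^n-P(H)$, so $[\lambda^k]u^\sigma\Delta=\sum_i\binom\sigma i[\lambda^{k-i}]\Delta=0$. All summands are nonnegative, so $[\lambda^{k-i}]\Delta=0$ for $0\le i\le\min(\sigma,k)$. Take $i=\max(0,k-dn)$, which is at most $\sigma$ because $k\le M-dn=dn+\sigma$. We find that $H_0$ is tight at $k_0=\min(k,dn)$ for $(dn,dn)$. Since $dn\ge4$, $k_0\in[4,dn]$.

**Step 4: twins at distance two.** The graph $H_0$ is regular and has exactly $d\cdot dn$ edges, and $c=j=dn\ge d+1$, so (18) applies to it. Since both sides agree in degree $k_0-1$, each $H_0-N[v]$ is tight at $k_0-1$ for $(dn-1,dn-d)$. As $3\le k_0-1\le dn-1$, Proposition 9 shows that all degrees of $H_0-N[v]$ lie in $\{0,d\}$. Let $w$ be a vertex at distance $2$ from $v$. It has a neighbour in $N(v)$, so its degree in $H_0-N[v]$ is less than $d$, hence $0$. So all neighbours of $w$ lie in $N[v]$, and $v$ is not one of them, so $N(w)\subseteq N(v)$.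 Both sets have $d$ elements, so $N(w)=N(v)$.

**Step 5: the component of $v$.** Let $T=\{w:N(w)=N(v)\}$, and let $x\in N(v)$. As $H_0$ is triangle-free, a neighbour of $x$ other than $v$ is not in $N(v)$, so it is at distance $2$ from $v$ and lies in $T$ by Step 4. Hence $N(x)\subseteq T$. Conversely, if $w\in T$ then $x\in N(v)=N(w)$, so $T\subseteq N(x)$. So $N(x)=T$ for every $x\in N(v)$, and $|T|=d$. The sets $T$ and $N(v)$ are disjoint, since $w\in T\cap N(v)$ would give $w\in N(w)$. All neighbours of vertices of $T$ are in $N(v)$ and conversely, so the component of $v$ is $K_{d,d}$. As $v$ was arbitrary, $H_0=n\cdot K_{d,d}$, and $H\cong n\cdot K_{d,d}\cup\sigma\cdot K_1$.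

**Step 6: bipartite $G$.** Let $G$ be bipartite and $d$-regular on $N$ vertices. Put $H=d\cdot G$, $M=dN$, $n=N/2$, so $M-2dn=0$ and $M-dn=dN/2$. If equality holds for some $4\le k\le dN/2$, then $d\cdot G\cong\frac N2\cdot K_{d,d}$, so every component of $G$ is $K_{d,d}$. For $k\le3$ we always have equality: both graphs are triangle-free and $d$-regular with the same number of vertices, and by (2) and the remark after Lemma 4 their numbers $i_k$ agree. For $k>dN/2$ both numbers are $0$: in a $d$-regular graph an independent set $I$ sends $d|I|$ edges to its complement, which can receive at most $d$ per vertex, so $I$ contains at most half of the $dN$ vertices. $\square$
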